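\title{Self-dual modules with Specht filtrations need not have trivial source}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p\ge 5$. We consider the conjecture that every indecomposable self-dual $k\Sigma_d$-module with a Specht filtration is a trivial source module, and show that it holds if and only if $d<2p$. The counterexamples come from the permutation module $A$ of $\Sigma_{2p}$ on perfect matchings and its sign twist $B$. These glue to a self-dual module with factors $A,B,A$, all of whose direct summands have Specht filtrations, and on which a product of two disjoint $p$-cycles has Jordan blocks of size $3$.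
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $p\ge 5$, $\Sigma_d$ is the symmetric group of degree $d$, and modules are finite-dimensional left modules. For a partition $\lambda$ of $d$ let $\Sigma_\lambda$ be the Young subgroup, $M^\lambda=\operatorname{Ind}_{\Sigma_\lambda}^{\Sigma_d}k$, and $S^\lambda\subset M^\lambda$ the Specht module in James's normalization, spanned by the polytabloids. Thus $S^{(d)}=k$ and $S^{(1^d)}=\operatorname{sgn}$. We compare three properties of a $k\Sigma_d$-module $M$.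
\begin{itemize}
\item $M$ has a \emph{Specht filtration} if there are submodules $0=M_0\subset M_1\subset\dots\subset M_r=M$ such that each $M_i/M_{i-1}$ is isomorphic to $S^\lambda$ for some partition $\lambda$ of $d$.
\item $M$ is \emph{self-dual} if $M\cong M^*$, where $M^*=\operatorname{Hom}_k(M,k)$ is the contragredient dual.
\item An indecomposable module $M$ for a finite group $G$ is a \emph{trivial source module} if its source with respect to a vertex is the trivial module. Equivalently, $M$ is a direct summand of $\operatorname{Ind}_{Q}^{G}k$ for some $p$-subgroup $Q\le G$; we use only this second form.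
\end{itemize}
A Specht filtration builds $M$ out of the reductions modulo $p$ of the ordinary irreducible representations, and a self-dual module with a Specht filtration is built at the same time out of their duals. The third property says that $M$ is a piece of a permutation module. It holds for every indecomposable summand of $\operatorname{Ind}_K^G\chi$ when $K\le G$ and $\chi$ is a character of $K$ with values $\pm1$: such a $\chi$ is trivial on a Sylow $p$-subgroup $Q$ of $K$, and it is a direct summand of $\operatorname{Ind}_Q^Kk$ because $[K:Q]$ is prime to $p$.

The following examples are recorded in \cite{Hemmer}. The \emph{signed Young modules} are the indecomposable summands of the modules $\operatorname{Ind}_{\Sigma_\lambda\times\Sigma_\mu}^{\Sigma_d}(k\boxtimes\operatorname{sgn})$ with $\lambda\vdash a$, $\mu\vdash b$, $a+b=d$; they are self-dual and have Specht filtrations. Every irreducible Specht module is a signed Young module. If $H\cong C_2^p\rtimes\Sigma_p\le\Sigma_{2p}$ is the normalizer of a fixed-point-free involution, then every indecomposable summand of $\operatorname{Ind}_H^{\Sigma_{2p}}k$ is self-dual with a Specht filtration,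 and one of these summands is not a signed Young module. So the indecomposable self-dual modules with Specht filtrations form a larger class than the signed Young modules, but all the examples listed have trivial source. For $d<p$ every module is projective, and an indecomposable projective module is a summand of $\operatorname{Ind}_1^{\Sigma_d}k$. This evidence points to the following statement, posed in \cite{Hemmer}.

\medskip
\noindent\textbf{Conjecture.} \emph{Indecomposable, self-dual $k\Sigma_d$-modules with Specht filtrations are trivial source modules.}
\medskip

There is also a reason for doubt. An extension of two modules with Specht filtrations has a Specht filtration, while an extension of two permutation modules has no reason to be a summand of a permutation module. What stands in the way of gluing is self-duality: duality reverses the order of the factors of a filtration. A module with self-dual factors $A,B,A$, in this order, has a chance of being self-dual, and this is how the conjecture fails.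

\begin{theorem}\label{thm:main}
Let $p\ge5$.
\begin{itemize}
\item[(a)] For every $d\ge 2p$ there is an indecomposable, self-dual $k\Sigma_d$-module with a Specht filtration which is not a trivial source module.
\item[(b)] For every $d<2p$, every indecomposable self-dual $k\Sigma_d$-module with a Specht filtration is a trivial source module.
\end{itemize}
So the conjecture holds for $\Sigma_d$ if and only if $d<2p$.
\end{theorem}

Section~\ref{sec:model} gives the test that we use against trivial source and a three-dimensional model of the construction. Section~\ref{sec:tools} collects facts on extensions. Part (a) is proved in Sections~\ref{sec:ext}--\ref{sec:counter} and part (b) in Section~\ref{sec:small}.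

\section{Jordan blocks and a model for the dihedral group}\label{sec:model}

Let $\sigma$ be an element of order $p$ of a finite group $G$ and put $N=\sigma-1$. Then $k\langle\sigma\rangle=k[N]/(N^p)$, so a $k\langle\sigma\rangle$-module is a direct sum of Jordan blocks $k[N]/(N^j)$ with $1\le j\le p$. The block of size $1$ is the trivial module and the block of size $p$ is the free module of rank one.

\begin{lemma}\label{lem:jordan}
If $M$ is a trivial source $kG$-module, then every Jordan block of $\sigma$ on $M$ has size $1$ or $p$.
\end{lemma}

\begin{proof}
The module $M$ is a direct summand of a permutation module $kX$. The orbits of $\langle\sigma\rangle$ on $X$ have size $1$ or $p$, so $kX$ restricts to a direct sum of trivial and free modules. By the Krull--Schmidt theorem the same holds for $M$.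
\end{proof}

\begin{example}\label{ex:hyp}
Neither hypothesis of the conjecture can be dropped, already for $d=p$. Let $\sigma$ be a $p$-cycle. The natural permutation module $k^p=M^{(p-1,1)}$ restricts to $k[N]/(N^p)$. The Specht module $S^{(p-1,1)}$ consists of the vectors with coordinate sum $0$; it is the image of $N$, a single Jordan block of size $p-1$. The standard bilinear form on $S^{(p-1,1)}$ has the constant vectors as its radical, so the quotient by the constant vectors is self-dual; it is a single block of size $p-2$. Both modules are indecomposable, since their restrictions to $\langle\sigma\rangle$ are, and neither has trivial source, since $1<p-2<p-1<p$.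
\end{example}

The next example shows the whole mechanism of part (a) in dimension $3$.

\begin{example}\label{ex:model}
Let $D$ be the dihedral group of order $2p$, realized as the group of maps $z\mapsto \pm z+b$ with $b\in\mathbb F_p$, and let $\delta$ be the character of $D$ that records the sign $\pm$. Let $W\subset k[z]$ be the space of polynomials of degree at most $2$, with $(gf)(z)=f(g^{-1}z)$. The chain
\[
\langle 1\rangle\subset\langle 1,z\rangle\subset W
\]
consists of submodules, with factors $k,\delta,k$. Each factor is self-dual and has trivial source.

The discriminant $b^2-4ac$ of $az^2+bz+c$ is invariant under translations and under $z\mapsto -z$, and it is a nondegenerate quadratic form on $W$ because $p$ is odd. Hence $W\cong W^*$. For $\sigma\colon z\mapsto z+1$ we have $(\sigma f)(z)=f(z-1)$, so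
\[
N1=0,\qquad Nz=-1,\qquad Nz^2=-2z+1,\qquad N^2z^2=2\ne0 .
\]
Thus $\sigma$ acts on $W$ as one Jordan block of size $3$. The module $W$ is indecomposable, and as $1<3<p$ it is not a trivial source module. Two factors would not have been enough: $\langle1,z\rangle$ has socle $k$ and head $\delta$, so its dual has socle $\delta$ and is not isomorphic to it.
\end{example}

We want to imitate $W$ for a symmetric group. The direct imitation, with the Specht modules $k,\operatorname{sgn},k$ as factors, does not exist. Indeed $\operatorname{Ext}^1_{\Sigma_d}(k,\operatorname{sgn})$ embeds by restriction in $\operatorname{Hom}(A_d,k)$, which is zero because the alternating group $A_d$ is generated by elements of order $3$ and $p\ne3$. Inducing $W$ from a dihedral subgroup gives a self-dual module, but no evident Specht filtration. Instead we take for factors $A=\operatorname{Ind}_H^{\Sigma_{2p}}k$ and $B=A\otimes\operatorname{sgn}$. These are accessible through polynomial representations of general linear groups, and the extensions between them are governed by the intersections of two conjugates of $H$. One such intersection is $D$, with $\operatorname{sgn}$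 restricting to $\delta$.

\section{Standard facts on extensions}\label{sec:tools}

Let $G$ be a finite group. For $kG$-modules $M,M'$ the group $G$ acts on $\operatorname{Hom}_k(M,M')$ by $g\cdot\phi=g\phi g^{-1}$, and $\operatorname{Ext}^i_G(M,M')=H^i(G,\operatorname{Hom}_k(M,M'))$. We use the following facts.

\begin{itemize}
\item[(C1)] \emph{Cocycles.} Given an extension $0\to M'\to Y\to M\to0$, choose a vector space splitting $Y=M'\oplus M$. Then $g(m',m)=(gm'+\gamma(g)(gm),\,gm)$ for a function $\gamma\colon G\to\operatorname{Hom}_k(M,M')$ with $\gamma(gh)=\gamma(g)+g\cdot\gamma(h)$. Changing the splitting changes $\gamma$ by a coboundary $g\mapsto g\cdot\phi-\phi$, and the class of $\gamma$ in $H^1$ is the class $\xi$ of the extension. Pull-back along $\iota\colon M_0\to M$ followed by push-out along $\pi\colon M'\to M_0'$ gives the extension with cocycle $g\mapsto\pi\gamma(g)\iota$; we write $\pi\xi\iota$ for its class. For $c\in k^\times$ the map $(m',m)\mapsto(cm',m)$ is an isomorphism between the middle terms for $\gamma$ and $c\gamma$. Hence, if $\operatorname{Ext}^1_G(M,M')$ is one-dimensional, the middle terms of any two nonsplit extensions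 of $M$ by $M'$ are isomorphic by an isomorphism carrying $M'$ to $M'$.
\item[(C2)] \emph{Restriction.} If $[G:K]$ is prime to $p$, restriction $H^i(G,M)\to H^i(K,M)$ is injective, and its image is fixed by the conjugation action of $N_G(K)$. If $K$ is also normal, the image is $H^i(K,M)^{G/K}$.
\item[(C3)] \emph{Normal $p'$-subgroups.} If $T$ is a normal subgroup of order prime to $p$, then $H^i(G,M)\cong H^i(G/T,M^T)$. In particular $H^i(G,\chi)=0$ for all $i$ if $\chi$ is one-dimensional and nontrivial on $T$.
\item[(C4)] \emph{Shapiro's lemma.} Let $X$ be a finite $G$-set, $\chi$ a linear character of $G$, and $M$ a module with basis $(e_x)_{x\in X}$ and $ge_x=\chi(g)e_{gx}$. Then $H^i(G,M)\cong\bigoplus_xH^i(G_x,\chi)$, where $x$ runs over any set of orbit representatives, $G_x$ is the stabilizer, and the component at $x$ is restriction to $G_x$ followed by projection to the coordinate of $e_x$. Likewise $H_i(G,M)\cong\bigoplus_xH_i(G_x,\chi)$, and $H_i(K,\chi)^*\cong H^i(K,\chi^*)$.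
\item[(C5)] \emph{The group $C$ of order $p$.} The spaces $H^1(C,k)=\operatorname{Hom}(C,k)$ and $H^2(C,k)$ are one-dimensional, and inversion in $C$ acts on both by $-1$. This is visible on $H^1$. For $H^2$, the connecting map $H^1(C,\mathbb F_p)\to H^2(C,\mathbb F_p)$ of $0\to\mathbb Z/p\to\mathbb Z/p^2\to\mathbb Z/p\to0$ is natural in $C$, and it is injective because every homomorphism $C\to\mathbb Z/p^2$ has image in $p\mathbb Z/p^2$.
\end{itemize}

\begin{lemma}\label{lem:invert}
\begin{itemize}
\item[(i)] Let $K$ be a finite group with a Sylow $p$-subgroup $C$ of order $p$, and suppose that some $\tau\in K$ inverts $C$ by conjugation. Then $H^1(K,k)=H^2(K,k)=0$.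
\item[(ii)] For $D$ and $\delta$ as in Example~\ref{ex:model}, $H^1(D,\delta)\cong k$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By (C2), $H^i(K,k)$ embeds in the fixed points of $\tau$ on $H^i(C,k)$. For $i=1,2$ the element $\tau$ acts by $-1\neq1$, by (C5). (ii) Let $C$ be the translation subgroup and $\tau$ an involution. Then $\tau$ acts on $H^1(C,\delta)=\operatorname{Hom}(C,k)$ by $(\tau\phi)(c)=\delta(\tau)\phi(\tau^{-1}c\tau)=-\phi(c^{-1})=\phi(c)$. By (C2), $H^1(D,\delta)\cong\operatorname{Hom}(C,k)$.
\end{proof}

The next lemma is used in both parts of the theorem.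

\begin{lemma}\label{lem:split}
Let $0\to X\oplus X'\to M\to C\oplus C'\to0$ be an extension of $kG$-modules with class $\xi$, and suppose $\operatorname{Ext}^1_G(C,X')=\operatorname{Ext}^1_G(C',X)=0$. Then $M=Y\oplus Y'$, and the extension is the direct sum of extensions $0\to X\to Y\to C\to0$ and $0\to X'\to Y'\to C'\to0$. The class of the first is $\pi\xi\iota$, where $\iota\colon C\to C\oplus C'$ is the inclusion and $\pi\colon X\oplus X'\to X$ is the projection.
\end{lemma}

\begin{proof}
The module $\operatorname{Hom}_k(C\oplus C',X\oplus X')$ is a direct sum of four submodules, so a cocycle $\gamma$ for $M$ is a $2\times2$ array of cocycles. The entries in $\operatorname{Hom}_k(C,X')$ and $\operatorname{Hom}_k(C',X)$ are coboundaries. Changing the splitting makes them zero and leaves the other two entries unchanged. In the new splitting $Y=X\oplus C$ and $Y'=X'\oplus C'$ are submodules, and the cocycle of $Y$ is $\pi\gamma\iota$.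
\end{proof}

\section{Extensions between the matching modules}\label{sec:ext}

Let $G=\Sigma_{2p}$ be the symmetric group of the set $I=\mathbb F_p\times\{0,1\}$, and let $\Omega$ be the set of perfect matchings of $I$, that is, of partitions of $I$ into $p$ two-element subsets, called edges. Matchings correspond to fixed-point-free involutions, so $G$ is transitive on $\Omega$ and the stabilizers are the conjugates of $H=C_2\wr\Sigma_p=C_2^p\rtimes\Sigma_p$. Put
\[
A=k\Omega=\operatorname{Ind}_H^Gk,\qquad B=A\otimes\operatorname{sgn}=\operatorname{Ind}_H^G\operatorname{sgn}.
\]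
We regard $A$ and $B$ as the same vector space $k\Omega$; on $B$ the element $g$ sends $\omega$ to $\operatorname{sgn}(g)\,g\omega$. The bilinear form with orthonormal basis $\Omega$ is invariant for both actions, so $A$ and $B$ are self-dual.

For $\chi\in\{k,\operatorname{sgn}\}$ the space $\operatorname{Hom}_k(A,A\otimes\chi)$ has the basis $e_{\omega',\omega}$, where $e_{\omega',\omega}$ sends $\omega$ to $\omega'$ and the other matchings to $0$, and $g\cdot e_{\omega',\omega}=\chi(g)\,e_{g\omega',g\omega}$. By (C4),
\begin{equation}\label{eq:shapiro}
\operatorname{Ext}^i_G(A,A\otimes\chi)\cong\bigoplus_{(\omega',\omega)}H^i(\operatorname{Stab}(\omega',\omega),\chi),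
\end{equation}
with one summand for each $G$-orbit on $\Omega\times\Omega$. For $i>0$ only stabilizers of order divisible by $p$ contribute.

\begin{lemma}\label{lem:stab}
The order of $\operatorname{Stab}(\omega',\omega)$ is divisible by $p$ in exactly two cases: either $\omega=\omega'$ and the stabilizer is conjugate to $H$; or $\omega\cup\omega'$ is a single cycle of length $2p$, the stabilizer is isomorphic to $D$, and $\operatorname{sgn}$ restricts to $\delta$. The pairs of each type form one $G$-orbit.
\end{lemma}

\begin{proof}
Color the edges of $\omega$ red and those of $\omega'$ blue. Every point lies on one edge of each color, so the components of $\omega\cup\omega'$ are alternating cycles of even length $2m$, where $m=1$ means a double edge. If there are $r_m$ components of length $2m$, then $\sum_mmr_m=p$. The numbers $r_m$ determine the colored graph up to isomorphism, hence the orbit of the pair. The stabilizer is the group of color-preserving automorphisms, namely $\prod_mD^{(m)}\wr\Sigma_{r_m}$, where $D^{(m)}$ is the group for one alternating $2m$-cycle. An element of $D^{(m)}$ that fixes a vertex fixes its red and its blue neighbor,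 and so is the identity. Any vertex can be sent to any other, by matching up the alternating walks that leave the two vertices along their red edges. So $|D^{(m)}|=2m$, and the stabilizer has order $\prod_m(2m)^{r_m}r_m!$. As $\sum_m mr_m=p$, this is divisible by $p$ only if $r_1=p$ or $r_p=1$.

In the second case number the vertices $u_j$, $j\in\mathbb Z/2p$, around the cycle; the color of the edge $u_ju_{j+1}$ depends on the parity of $j$. The rotation $u_j\mapsto u_{j+2}$ has order $p$ and preserves colors. The reflection $u_j\mapsto u_{1-j}$ sends $u_ju_{j+1}$ to $u_{-j}u_{-j+1}$, so it preserves colors, and it inverts the rotation. The two generate a dihedral group of order $2p$, which is all of $D^{(p)}$. The rotation has odd order, so it is even. The reflection has no fixed point, so it is a product of $p$ transpositions and has sign $-1$.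
\end{proof}

\begin{proposition}\label{prop:ext}
We have
\[
\operatorname{Ext}^1_G(A,A)=\operatorname{Ext}^2_G(A,A)=0,\qquad \operatorname{Ext}^1_G(A,B)\cong k,\qquad\operatorname{Ext}^1_G(B,A)\cong k .
\]
In the decomposition \eqref{eq:shapiro} of $\operatorname{Ext}^1_G(A,B)$, the only nonzero summand belongs to the orbit of pairs whose union is a $2p$-cycle.
\end{proposition}

\begin{proof}
The group $H$ has order $2^pp!$, and a $p$-cycle of its subgroup $\Sigma_p$ is inverted in $\Sigma_p$. So Lemma~\ref{lem:invert}(i) applies to $H$, and also to $D$; with \eqref{eq:shapiro} and Lemma~\ref{lem:stab} this gives the first two equalities. The normal $2$-subgroup $C_2^p$ of $H$ is generated by transpositions, on which $\operatorname{sgn}$ is $-1$, so $H^1(H,\operatorname{sgn})=0$ by (C3). By Lemma~\ref{lem:invert}(ii), $H^1(D,\operatorname{sgn})\cong k$. This gives $\operatorname{Ext}^1_G(A,B)$ and the last sentence. Tensoring with $\operatorname{sgn}$ gives $\operatorname{Ext}^1_G(B,A)\cong\operatorname{Ext}^1_G(A,B)$.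
\end{proof}

\section{The self-dual module $E$}\label{sec:E}

In Example~\ref{ex:model} self-duality came from an explicit form. Here it comes from uniqueness: we characterize a module by a list of properties that is invariant under duality. Call a $kG$-module $Y$ \emph{of type $ABA$} if it has submodules $Y_1\subset Y_2\subset Y$ such that
\[
Y_1\cong A,\qquad Y_2/Y_1\cong B,\qquad Y/Y_2\cong A,
\]
$Y_1$ has no complement in $Y_2$, and $Y_2/Y_1$ has no complement in $Y/Y_1$.

Fix a nonsplit extension $0\to B\to U\to A\to0$ with class $\xi$. Applying $\operatorname{Hom}_G(-,A)$ gives the exact sequence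
\[
0=\operatorname{Ext}^1_G(A,A)\to\operatorname{Ext}^1_G(U,A)\to\operatorname{Ext}^1_G(B,A)\to\operatorname{Ext}^2_G(A,A)=0 ,
\]
so pull-back along $B\subset U$ is an isomorphism $\operatorname{Ext}^1_G(U,A)\to\operatorname{Ext}^1_G(B,A)\cong k$. Surjectivity, which comes from $\operatorname{Ext}^2_G(A,A)=0$, lets us put a copy of $A$ under $U$ that is attached to $B$. Injectivity, which comes from $\operatorname{Ext}^1_G(A,A)=0$, makes the result unique. Fix a nonsplit extension $0\to A\to E\to U\to0$ with class $\zeta$. Let $E_1=A$, let $E_2$ be the preimage of $B$, and let $\xi'$ be the class of $0\to A\to E_2\to B\to0$.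

\begin{proposition}\label{prop:E}
The module $E$ is of type $ABA$, every module of type $ABA$ is isomorphic to $E$, and $E\cong E^*$.
\end{proposition}

\begin{proof}
The class $\xi'$ is the pull-back of $\zeta\ne0$ along $B\subset U$, so $\xi'\ne0$; and $E/E_1=U$ is nonsplit. So $E$ is of type $ABA$.

Let $Y$ be of type $ABA$. Then $Y/Y_1$ is a nonsplit extension of $A$ by $B$, so $Y/Y_1\cong U$ by (C1), and $Y$ is an extension of $U$ by $A$. It is nonsplit, since a complement $Z$ of $Y_1$ in $Y$ would give the complement $Z\cap Y_2$ of $Y_1$ in $Y_2$. As $\operatorname{Ext}^1_G(U,A)$ is one-dimensional, $Y\cong E$ by (C1).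

In $E^*$ let $Y_1\cong(E/E_2)^*$ and $Y_2\cong(E/E_1)^*$ be the annihilators of $E_2$ and $E_1$. The factors of $Y_1\subset Y_2\subset E^*$ are $(E/E_2)^*\cong A$, $(E_2/E_1)^*\cong B$ and $E_1^*\cong A$. The sequence $0\to Y_1\to Y_2\to Y_2/Y_1\to0$ is dual to $0\to E_2/E_1\to E/E_1\to E/E_2\to0$, and $0\to Y_2/Y_1\to E^*/Y_1\to E^*/Y_2\to0$ is dual to $0\to E_1\to E_2\to E_2/E_1\to0$. Duals of nonsplit sequences are nonsplit, so $E^*$ is of type $ABA$.
\end{proof}

For $d=2p+r$ with $r\ge0$ put
\[
E_{(d)}=\operatorname{Ind}_{\Sigma_{2p}\times\Sigma_r}^{\Sigma_d}(E\boxtimes k).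
\]
Induction commutes with duality, so $E_{(d)}$ is self-dual.

\section{Specht filtrations of the summands of $E_{(d)}$}\label{sec:specht}

The counterexample will be an indecomposable summand of $E_{(d)}$, and the definition of a Specht filtration gives no way to pass from a module to a direct summand. For general linear groups the corresponding notion, a good filtration, does pass to summands. So we lift $E_{(d)}$ to a $GL_n$-module, work there, and return by the Schur functor.

Let $V=k^n$ with $n\ge d$ and standard basis $v_1,\dots,v_n$. For a dominant weight $\lambda$ of $GL_n$ let $\nabla(\lambda)$ be the induced module of highest weight $\lambda$. If $\lambda$ is a partition, $\nabla(\lambda)$ is a submodule of $S^{\lambda_1}V\otimes S^{\lambda_2}V\otimes\cdots$, and $\nabla((r))=S^rV$. A \emph{good filtration} is a filtration whose factors are modules $\nabla(\lambda)$. If the module is polynomial and homogeneous of degree $d$, so that its weights are tuples of nonnegative integers with sum $d$, then each such $\lambda$ is a partition of $d$. The \emph{Schur functor} $f$ sends such a module to its weight space for $(1^d,0^{n-d})$, on which $\Sigma_d$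 acts through permutation matrices; $f$ is exact. We use four facts.
\begin{itemize}
\item[(G1)] $f\nabla(\lambda)\cong S^\lambda$ for $\lambda\vdash d$ \cite[Ch.~6]{Green}.
\item[(G2)] Direct summands of modules with good filtrations have good filtrations (Donkin; \cite[II.4.16--17]{Jantzen}).
\item[(G3)] Tensor products of modules with good filtrations have good filtrations (Wang in type $A$; Donkin, Mathieu).
\item[(G4)] $S^m(V\otimes V')$ has a $GL(V)\times GL(V')$-filtration with factors $\nabla(\lambda)\otimes\nabla(\lambda)$, $\lambda\vdash m$ \cite{ABW}.
\end{itemize}
If Specht modules are normalized dually, nothing changes for a self-dual module, since one can dualize the filtration.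

For $m\le d$ and a $k\Sigma_m$-module $M$ put
\[
\Phi_m(M)=V^{\otimes m}\otimes_{k\Sigma_m}M ,
\]
where $\Sigma_m$ acts on $V^{\otimes m}$ on the right by permuting places. This is a quotient of a direct sum of copies of $V^{\otimes m}$, hence a polynomial $GL_n$-module, homogeneous of degree $m$. The $(1^d,0^{n-d})$-weight space of $V^{\otimes d}$ has the basis $v_{g(1)}\otimes\dots\otimes v_{g(d)}$, $g\in\Sigma_d$, and is the regular $k\Sigma_d$-bimodule. The weight spaces of $V^{\otimes d}$ are right $k\Sigma_d$-submodules, so
\begin{equation}\label{eq:fPhi}
f\Phi_d(M)\cong k\Sigma_d\otimes_{k\Sigma_d}M\cong M .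
\end{equation}

\begin{lemma}\label{lem:goodAB}
$\Phi_{2p}(A)$ and $\Phi_{2p}(B)$ have good filtrations.
\end{lemma}

\begin{proof}
We have $\Phi_{2p}(\operatorname{Ind}_H^G\chi)=V^{\otimes2p}\otimes_{kH}\chi$. Write $V^{\otimes 2p}=(V^{\otimes2})^{\otimes p}$ and take the tensor product first over $C_2^p$, then over the group $\Sigma_p$ that permutes the $p$ pairs. For one pair, $V^{\otimes2}\otimes_{kC_2}k=S^2V$, and $V^{\otimes2}\otimes_{kC_2}\operatorname{sgn}=\Lambda^2V$ since $p$ is odd. Exchanging two pairs is a product of two transpositions, so $\operatorname{sgn}$ is trivial on $\Sigma_p$. Therefore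
\[
\Phi_{2p}(A)=S^p(S^2V),\qquad\Phi_{2p}(B)=S^p(\Lambda^2V).
\]
As $V\otimes V=S^2V\oplus\Lambda^2V$, both are direct summands of $S^p(V\otimes V)=\bigoplus_iS^i(S^2V)\otimes S^{p-i}(\Lambda^2V)$. By (G4) with $V'=V$, restricted to the diagonal $GL_n$, this module is filtered by modules $\nabla(\lambda)\otimes\nabla(\lambda)$, which have good filtrations by (G3). Now apply (G2).
\end{proof}

The functor $\Phi_{2p}$ is only right exact. To assemble a filtration of $\Phi_{2p}(E)$ from Lemma~\ref{lem:goodAB} we need a vanishing statement.

\begin{lemma}\label{lem:tor}
$\operatorname{Tor}_1^{kG}(V^{\otimes2p},A)=\operatorname{Tor}_1^{kG}(V^{\otimes2p},B)=0$.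
\end{lemma}

\begin{proof}
The standard basis of $V^{\otimes2p}$ is indexed by the labelings $\kappa\colon I\to\{1,\dots,n\}$ and is permuted by $G$. So $V^{\otimes 2p}$ is a direct sum of right modules $k\otimes_{kG_\kappa}kG$, where $G_\kappa$ is the Young subgroup of label-preserving permutations, and $\operatorname{Tor}_1^{kG}(k\otimes_{kG_\kappa}kG,M)\cong H_1(G_\kappa,M)$. By (C4) it suffices to show $H^1(K,\chi)=0$ for $\chi\in\{k,\operatorname{sgn}\}$, where $K$ is the stabilizer in $G_\kappa$ of a matching $\omega$.

The \emph{type} of an edge of $\omega$ is the unordered pair of labels of its ends. Let $T$ be the kernel of the action of $K$ on the edges of $\omega$. An element of $T$ fixes or flips each edge, and it can flip only edges with two equal labels. So $T$ is a normal $2$-subgroup, generated by the transpositions that flip one such edge. For two edges of the same type there is a label-preserving product of two transpositions that exchanges them and fixes all other points. These double transpositions generate, modulo $T$, the group of all type-preserving permutations of the edges, which contains $K/T$. Hence $K$ is generated by involutions,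 and $H^1(K,k)=\operatorname{Hom}(K,k)=0$ as $p$ is odd. If $T\neq1$, then $\operatorname{sgn}$ is nontrivial on $T$ and $H^1(K,\operatorname{sgn})=0$ by (C3). If $T=1$, then $K$ is generated by double transpositions, and $\operatorname{sgn}$ restricts to $k$.
\end{proof}

\begin{proposition}\label{prop:specht}
Every direct summand of $E_{(d)}$ has a Specht filtration.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:tor} and the long exact sequence of $0\to B\to U\to A\to0$, the sequence $0\to\Phi_{2p}(B)\to\Phi_{2p}(U)\to\Phi_{2p}(A)\to0$ is exact and $\operatorname{Tor}_1^{kG}(V^{\otimes2p},U)=0$. Hence $0\to\Phi_{2p}(A)\to\Phi_{2p}(E)\to\Phi_{2p}(U)\to0$ is exact too. Concatenating the filtrations of Lemma~\ref{lem:goodAB} gives a good filtration of $\Phi_{2p}(E)$. Next,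
\[
\Phi_d(E_{(d)})=(V^{\otimes2p}\otimes V^{\otimes r})\otimes_{k[\Sigma_{2p}\times\Sigma_r]}(E\boxtimes k)=\Phi_{2p}(E)\otimes S^rV
\]
has a good filtration by (G3). If $X$ is a direct summand of $E_{(d)}$, then $\Phi_d(X)$ is a direct summand of $\Phi_d(E_{(d)})$, so by (G2) it has a filtration with factors $\nabla(\lambda)$, $\lambda\vdash d$. Applying the exact functor $f$ and using (G1) and \eqref{eq:fPhi}, we obtain a Specht filtration of $X$.
\end{proof}

\section{Restriction to $C_p\times C_p$}\label{sec:Q}

We now look for Jordan blocks of size $3$ in $E$. The class $\xi$ is carried by a dihedral stabilizer, whose rotation is a product of two disjoint $p$-cycles, so this is the element to test. Define $\sigma,\rho\in G$ by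
\[
\sigma(i,\varepsilon)=(i+1,\varepsilon),\qquad\rho(i,0)=(i+1,0),\qquad\rho(i,1)=(i,1),
\]
and put $P=\langle\sigma\rangle$, $R=\langle\rho\rangle$, $Q=P\times R$, $N=\sigma-1$, $s=\rho-1$ and $\Lambda=kR=k[s]/(s^p)$. We are interested in $N$, but we keep the action of $R$. It commutes with $N$, it will turn the matrices describing $N$ into elements of the local ring $\Lambda$, and in Section~\ref{sec:counter} it singles out one summand of $E_{(d)}$. Since $Q$ has odd order, $\operatorname{sgn}$ is trivial on $Q$, and $A=B$ as $kQ$-modules.

\begin{lemma}\label{lem:fixed}
\begin{itemize}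
\item[(i)] Let $\tau$ be a permutation of order $p$ that fixes a perfect matching $\omega$. Then no edge of $\omega$ has both ends in one $p$-cycle of $\tau$, and no edge joins a moved point to a fixed point.
\item[(ii)] The matchings of $I$ fixed by $P$ are $\omega_c=\{\{(i,0),(i+c,1)\}:i\in\mathbb F_p\}$ for $c\in\mathbb F_p$, and $\rho\omega_c=\omega_{c-1}$. For $c\ne c'$ the union $\omega_c\cup\omega_{c'}$ is a $2p$-cycle.
\end{itemize}
\end{lemma}

\begin{proof}
(i) An edge inside a $p$-cycle has $p$ distinct translates, because $p$ is odd; these have $2p$ ends among $p$ points, so they are not disjoint. If a moved point $u$ were matched with a fixed point $v$, then $\tau u\neq u$ would also be matched with $v$. (ii) By (i), a $P$-fixed matching joins $(0,0)$ to some $(c,1)$, and then it contains all edges of $\omega_c$. The element $\rho$ sends $\{(i,0),(i+c,1)\}$ to $\{(i+1,0),((i+1)+(c-1),1)\}$. One step along $\omega_c$ and one along $\omega_{c'}$ lead from $(i,0)$ to $(i+c-c',0)$, so the walk closes up after $2p$ steps; see Figure~\ref{fig:cycle}.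
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.3]
\foreach \x in {0,...,4}{
  \draw[thick] (\x,0)--(\x,1);
  \fill (\x,0) circle (1.3pt) node[below] {$(\x,0)$};
  \fill (\x,1) circle (1.3pt) node[above] {$(\x,1)$};}
\foreach \x in {0,...,3}{\draw[thick,dashed] (\x,0)--({\x+1},1);}
\draw[thick,dashed] (4,0)--(0,1);
\end{tikzpicture}
\caption{The matchings $\omega_0$ (solid) and $\omega_1$ (dashed) of $\mathbb F_5\times\{0,1\}$. Their union is a single $10$-cycle. The permutations that preserve both matchings form a dihedral group of order $10$, generated by the shift $(i,\varepsilon)\mapsto(i+1,\varepsilon)$ and the odd involution $(i,\varepsilon)\mapsto(-i,1-\varepsilon)$.}\label{fig:cycle}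
\end{figure}

Let $L$ be the span of the $\omega_c$ and $L'$ the span of the other matchings. Then $k\Omega=L\oplus L'$ as $kQ$-modules; let $\iota\colon L\to k\Omega$ and $\pi\colon k\Omega\to L$ be the inclusion and the projection. The module $L\cong\operatorname{Ind}_P^Qk$ is killed by $N$ and is free of rank one over $\Lambda$, generated by $\omega_0$. The module $L'$ is free over $kP$, since $P$ has prime order and fixes none of its basis elements. Free $kP$-modules are injective, and $L,L'$ are self-dual, so
\begin{equation}\label{eq:LL}
\operatorname{Ext}^1_Q(L,L')\cong H^1(P,L')=0,\qquad\operatorname{Ext}^1_Q(L',L)\cong\operatorname{Ext}^1_Q(L,L')=0 .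
\end{equation}
Thus the part of $E$ that is interesting for $\sigma$ splits off.

\begin{lemma}\label{lem:EL}
As $kQ$-modules, $E=E_L\oplus E_{L'}$, where $E_{L'}$ is free over $kP$ and $E_L$ has submodules $Z_1\subset Z_2\subset E_L$ with all three factors identified with $L$. The extensions $E_L/Z_1$ and $Z_2$ of $L$ by $L$ have the classes $\pi\xi\iota$ and $\pi\xi'\iota$ in $\operatorname{Ext}^1_Q(L,L)$.
\end{lemma}

\begin{proof}
By \eqref{eq:LL}, Lemma~\ref{lem:split} applies to $0\to B\to U\to A\to0$. It gives $U=U_L\oplus U_{L'}$, where $U_L$ is an extension of $L\subset A$ by $L\subset B$ with class $\pi\xi\iota$, and $U_{L'}$ is an extension of $L'$ by $L'$. The long exact sequences and \eqref{eq:LL} give $\operatorname{Ext}^1_Q(U_L,L')=\operatorname{Ext}^1_Q(U_{L'},L)=0$. So Lemma~\ref{lem:split} applies to $0\to A\to E\to U\to0$ and gives $E=E_L\oplus E_{L'}$. Here $E_{L'}$ is an extension of $U_{L'}$ by $L'$; it is filtered by three free $kP$-modules, hence free. The module $E_L$ is an extension of $U_L$ by $Z_1=L\subset A$, with class $\pi\zeta j$ for the inclusion $j\colon U_L\to U$. Let $Z_2$ be the preimage of the submodule $L$ of $U_L$.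 Its class is the pull-back of $\pi\zeta j$ along $L\subset U_L$. The composite $L\subset U_L\subset U$ equals $L\subset B\subset U$, and the pull-back of $\zeta$ along $B\subset U$ is $\xi'$. So the class of $Z_2$ is $\pi\xi'\iota$.
\end{proof}

Let $0\to L\to Y\to L\to0$ be an extension of $kQ$-modules with class $\eta$. Since $N$ kills the submodule and the quotient, it induces a map from the quotient $L$ to the submodule $L$. This map is $\Lambda$-linear because $Q$ is abelian, so it is multiplication by an element $\nu(\eta)\in\Lambda$. If $\beta$ is a cocycle for $\eta$, then $N(0,l)=(\beta(\sigma)l,0)$, so $\beta(\sigma)$ is multiplication by $\nu(\eta)$. Coboundaries vanish at $\sigma$, since $\sigma$ acts trivially on $\operatorname{Hom}_k(L,L)$. Hence $\nu$ is a well-defined linear function of $\eta$. Put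
\[
x=\nu(\pi\xi\iota),\qquad x'=\nu(\pi\xi'\iota).
\]
In $E_L$ the operator $N^2$ is the composite of these two maps, so we need $xx'\ne0$. The ring $\Lambda$ has zero divisors, and knowing that $x$ and $x'$ are nonzero is not enough. We compute $x$ using the normalizer of $P$.

\begin{proposition}\label{prop:x}
Both $x$ and $x'$ are units of $\Lambda$ times $s$.
\end{proposition}

\begin{proof}
Let $\gamma\colon G\to\operatorname{Hom}_k(A,B)$ be a cocycle for $\xi$, and write $\gamma(g)=\sum\gamma_{\omega',\omega}(g)\,e_{\omega',\omega}$. By (C1), multiplication by $x$ on $L$ is $\pi\gamma(\sigma)\iota$; its matrix in the basis $(\omega_c)$ has the entries $x_{c',c}=\gamma_{\omega_{c'},\omega_c}(\sigma)$. Fix $c,c'$ and let $K\supset P$ be the stabilizer of $(\omega_{c'},\omega_c)$. The restriction of $\gamma_{\omega_{c'},\omega_c}$ to $K$ is a cocycle with values in $\operatorname{sgn}$, and by (C4) it represents the component of $\xi$ at this pair. Its restriction to $P$ is a homomorphism $P\to k$.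

\emph{Which entries vanish.} If $c=c'$, the component is zero by Proposition~\ref{prop:ext}. The cocycle on $K$ then has the form $g\mapsto(\operatorname{sgn}(g)-1)a$, which vanishes at $\sigma$, so $x_{c,c}=0$. If $c\ne c'$, the union of the pair is a $2p$-cycle. We may take the pair as the representative of its orbit, and by Proposition~\ref{prop:ext} the component of $\xi\ne0$ in $H^1(K,\operatorname{sgn})$ is nonzero. As $P$ is a Sylow $p$-subgroup of $K\cong D$, the restriction to $P$ is a nonzero homomorphism by (C2), so $x_{c',c}\ne0$.

\emph{Symmetry.} Let $g\in N_G(P)$ and $\sigma'=g\sigma g^{-1}\in P$. Evaluating $\gamma$ at $\sigma'g=g\sigma$ in two ways gives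
\[
\gamma(\sigma')=g\cdot\gamma(\sigma)+\gamma(g)-\sigma'\cdot\gamma(g).
\]
The element $g$ permutes the $P$-fixed matchings. At a coordinate $(\omega_{b'},\omega_b)$ the last two terms cancel, because $\sigma'$ fixes $e_{\omega_{b'},\omega_b}$. Reading off the coordinate $(g\omega_{c'},g\omega_c)$ we get
\begin{equation}\label{eq:sym}
\gamma_{g\omega_{c'},g\omega_c}(g\sigma g^{-1})=\operatorname{sgn}(g)\,\gamma_{\omega_{c'},\omega_c}(\sigma).
\end{equation}
For $g=\rho$ this says $x_{c'-1,c-1}=x_{c',c}$. So $x_{c',c}=t(c'-c)$ for a function $t\colon\mathbb F_p\to k$ with $t(0)=0$ and $t(1)\ne0$. For $a\in\mathbb F_p^\times$ let $g_a(i,\varepsilon)=(ai,\varepsilon)$. This permutation is even, as it acts in the same way on both levels $\varepsilon=0,1$; moreover $g_a\omega_c=\omega_{ac}$ and $g_a\sigma g_a^{-1}=\sigma^a$. Take $(c',c)=(1,0)$ in \eqref{eq:sym}. Since $\gamma_{\omega_a,\omega_0}$ is a homomorphism on $P$, the left side is $a\,t(a)$, so $t(a)=a^{-1}t(1)$.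

\emph{The element $x$.} We have $x\omega_0=\sum_jt(j)\omega_j$ and $\omega_j=\rho^{-j}\omega_0$. Replacing $j$ by $-j$ and using $\rho^j=(1+s)^j\equiv1+js\pmod{s^2}$,
\[
x=-t(1)\sum_{j\ne0}j^{-1}\rho^{\,j}\equiv-t(1)\Big(\sum_{j\ne0}j^{-1}+(p-1)s\Big)=t(1)\,s\pmod{s^2}.
\]
Here $\sum_{j\ne0}j^{-1}=0$ because the terms for $j$ and $-j$ cancel. Thus $x=s\,(t(1)+sy)$ for some $y\in\Lambda$, and $t(1)+sy$ is a unit.

\emph{The element $x'$.} Tensoring $0\to A\to E_2\to B\to0$ with $\operatorname{sgn}$ gives a nonsplit extension of $B\otimes\operatorname{sgn}=A$ by $A\otimes\operatorname{sgn}=B$, so its class is $c_0\xi$ with $c_0\in k^\times$. On restriction to $Q$ the tensoring changes nothing, and the identifications respect the basis $\Omega$. So $\xi'$ and $c_0\xi$ have the same restriction to $Q$, and $x'=c_0x$ by linearity of $\nu$.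
\end{proof}

\begin{corollary}\label{cor:N2}
On $E_L$ we have $N^3=0$, and $N^2E_L=s^2Z_1\cong\Lambda/(s^{p-2})$ as $\Lambda$-modules.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:EL}, $NE_L\subset Z_2$, and the image of $NE_L$ in $Z_2/Z_1=L$ is $xL$. On $Z_2$ the operator $N$ is the projection to $Z_2/Z_1=L$ followed by multiplication by $x'$ into $Z_1=L$. Hence $N^2E_L=x'xZ_1=s^2Z_1$ by Proposition~\ref{prop:x}. This lies in $Z_1\subset\ker N$, and $s^2Z_1\cong s^2\Lambda\cong\Lambda/(s^{p-2})$.
\end{proof}

\section{The counterexample}\label{sec:counter}

Some indecomposable summand of $E$ now has a Jordan block of size $3$, but an arbitrary summand of a self-dual module need not be self-dual. We show that all blocks of size $3$ lie in one summand. For a $kQ$-module $M$ put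
\[
F(M)=(N^2M\cap\ker N)\,/\,(N^3M\cap\ker N).
\]
This is a $\Lambda$-module, and $F(M\oplus M')=F(M)\oplus F(M')$. On a Jordan block of size $j$ the space $N^iM\cap\ker N$ is one-dimensional if $j>i$ and zero otherwise, so $\dim F(M)$ is the number of Jordan blocks of $\sigma$ of size exactly $3$. Since $p>3$, we have $F(M)=0$ whenever $M$ restricts to $P$ as a direct sum of trivial and free modules. This is the only point in the proof of part (a) that needs $p\ge5$ rather than $p$ odd: for $p=3$ the blocks of size $3$ are the free ones.

Let $d=2p+r$, and let $\Sigma_d$ be the symmetric group of $I\sqcup S_0$ with $|S_0|=r$, so that $Q\le G\le\Sigma_d$ fixes $S_0$ pointwise.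

\begin{lemma}\label{lem:F}
$F(E_{(d)})\cong\Lambda/(s^{p-2})$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:EL} and Corollary~\ref{cor:N2}, $F(E)=F(E_L)\oplus F(E_{L'})\cong\Lambda/(s^{p-2})$.

The cosets $g(\Sigma_{2p}\times\Sigma_r)$ correspond to the $r$-subsets $S=gS_0$, so $E_{(d)}=\bigoplus_SE_S$ with $hE_S=E_{hS}$ for $h\in\Sigma_d$. On $E_S$ the symmetric group of $S$ acts trivially, and the symmetric group of the complement $S^c$ acts as $G$ acts on $E$, through the bijection $g\colon I\to S^c$. As $Q$ fixes $S_0$, both $E_{S_0}\cong E$ and $E'=\bigoplus_{S\ne S_0}E_S$ are $kQ$-submodules. It remains to show that $E'$ restricts to $P$ as a sum of trivial and free modules.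

If $\sigma S\ne S$, the sum of the $E_{S'}$ over the $P$-orbit of $S$ is induced from the trivial subgroup, hence free. Let $\sigma S=S\ne S_0$. Then $S$ is a union of $P$-orbits, and it contains at least one of the two orbits of size $p$, since otherwise $S\subset S_0$. If it contains both, $\sigma$ lies in the symmetric group of $S$ and acts trivially on $E_S$. If it contains one, $\sigma$ acts on $E_S$ through a single $p$-cycle $\tau$ on the $2p$ points of $S^c$. By Lemma~\ref{lem:fixed}(i), in a matching fixed by $\tau$ a moved point has no possible partner, so $\tau$ fixes no matching. Then $A$ and $B$ are free over $k\langle\tau\rangle$, and so is $E_S$, which is filtered by them.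
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Write $E_{(d)}=\bigoplus_iX_i$ with $X_i$ indecomposable $k\Sigma_d$-modules. Then $F(E_{(d)})=\bigoplus_iF(X_i)$ as $\Lambda$-modules. By Lemma~\ref{lem:F} the left side is nonzero and cyclic over the local ring $\Lambda$, hence indecomposable. So $F(X_i)\ne0$ for exactly one $i$, say $i=1$; put $X=X_1$.

Since $E_{(d)}\cong E_{(d)}^*$, the Krull--Schmidt theorem gives $X^*\cong X_j$ for some $j$. The element $\sigma$ acts on $X^*$ by the transpose of the inverse of its matrix on $X$, and a unipotent matrix, its inverse and its transpose have the same Jordan type. Hence $F(X_j)\ne0$ and $j=1$, so $X$ is self-dual. It has a Specht filtration by Proposition~\ref{prop:specht}. Finally, $\sigma$ has $\dim F(X)=p-2>0$ Jordan blocks of size $3$ on $X$, so $X$ is not a trivial source module by Lemma~\ref{lem:jordan}.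
\end{proof}

\section{Degrees below $2p$}\label{sec:small}

For $d<2p$ the block theory of $k\Sigma_d$ is rigid enough to force a nonprojective, indecomposable, self-dual module to be simple. We recall the standard facts. All simple $k\Sigma_d$-modules are self-dual. A block of $k\Sigma_d$ has a weight $w\ge0$ with $wp\le d$, and all modules in a block of weight $0$ are projective. A block $b$ of weight $1$ is Morita equivalent to the Brauer tree algebra of a line with $p-1$ edges and no exceptional vertex: the defect group is cyclic of order $p$; there are $p-1$ simple modules, so the exceptional multiplicity is $1$; and all characters are real, so the tree equals its real stem, which is a line. Concretely, number the simple modules $D_1,\dots,D_{p-1}$ of $b$ along the line, let $P(D_i)$ be the projective cover of $D_i$, and let $J$ be the radical of $b$. Then $P(D_i)$ has Loewy length $3$, with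
\[
P(D_i)/JP(D_i)\cong D_i,\qquad JP(D_i)/J^2P(D_i)\cong\bigoplus_{|j-i|=1}D_j,\qquad J^2P(D_i)=\operatorname{soc}P(D_i)\cong D_i .
\]
Since $\operatorname{Ext}^1(D_i,D_j)\cong\operatorname{Hom}(JP(D_i),D_j)$, the middle formula shows that $\operatorname{Ext}^1(D_i,D_j)=0$ whenever $i$ and $j$ have the same parity.

\begin{proposition}\label{prop:simple}
Let $b$ be a block of weight $1$ of $k\Sigma_d$. Every nonprojective, indecomposable, self-dual module $M$ in $b$ is simple.
\end{proposition}

\begin{proof}
First, $J^2M=0$. Otherwise $J^2em\neq0$ for some $m\in M$ and some primitive idempotent $e$ of $b$. The map $be\to M$, $a\mapsto am$, is then nonzero on the simple socle $J^2e$ of $be$, hence injective. Projective modules over a group algebra are injective, so $be$ is a direct summand of $M$, and $M\cong be$ is projective, a contradiction.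

So in $0\to JM\to M\to M/JM\to0$ both ends are semisimple. Write $JM=X_{\mathrm{odd}}\oplus X_{\mathrm{even}}$ and $M/JM=C_{\mathrm{even}}\oplus C_{\mathrm{odd}}$ according to the parity of the indices $i$ of the simple summands $D_i$. Then $\operatorname{Ext}^1(C_{\mathrm{even}},X_{\mathrm{even}})=\operatorname{Ext}^1(C_{\mathrm{odd}},X_{\mathrm{odd}})=0$. By Lemma~\ref{lem:split}, $M=Y\oplus Y'$, where $Y$ is an extension of $C_{\mathrm{even}}$ by $X_{\mathrm{odd}}$ and $Y'$ is an extension of $C_{\mathrm{odd}}$ by $X_{\mathrm{even}}$. As $M$ is indecomposable, $Y=0$ or $Y'=0$. In either case $JM$ and $M/JM$ have no composition factor in common.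

Now we use self-duality, of $M$ and of the simple modules:
\[
\operatorname{soc}M\cong\operatorname{soc}(M^*)\cong(M/JM)^*\cong M/JM .
\]
Since $JM\subset\operatorname{soc}M$, every composition factor of $JM$ is a composition factor of $M/JM$. Hence $JM=0$, and the indecomposable semisimple module $M$ is simple.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $d<2p$ and let $M$ be indecomposable and self-dual with a Specht filtration. If $M$ is projective, it is a direct summand of $\operatorname{Ind}_1^{\Sigma_d}k$. Otherwise its block has weight $w\ge1$, and $wp\le d<2p$ gives $w=1$; this is where the bound on $d$ enters. By Proposition~\ref{prop:simple}, $M$ is simple. Specht modules are nonzero, so a Specht filtration of a simple module has a single factor, and $M$ is an irreducible Specht module. By the fact recorded in \cite{Hemmer} and quoted in Section~\ref{sec:intro}, $M$ is a signed Young module, so it has trivial source.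
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABW}
Akin, Buchsbaum and Weyman, \emph{Schur functors and Schur complexes}.

\bibitem{Green}
Green, \emph{Polynomial Representations of $GL_n$}.

\bibitem{Hemmer}
David J. Hemmer, \emph{Symmetric group modules with Specht and dual Specht filtrations}, arXiv:math/0608181 (2006).

\bibitem{Jantzen}
Jantzen, \emph{Representations of Algebraic Groups}.

\end{thebibliography}
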